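# Kodaira fibrations of signature 4 and the diagonal modulo 2

## Smooth fibrations, isotriviality and the signature

Surfaces and curves are complex, compact and smooth unless we say otherwise. We write $e$ for the topological Euler number and $g(\cdot)$ for the genus of a curve.

**Definition 1 (smooth fibration, isotrivial).** Let $S$ be a compact complex surface and $B$ a compact curve. A smooth connected fibration is a surjective holomorphic submersion $f\colon S\to B$ with connected fibres. It is isotrivial if all its fibres are biholomorphic to each other.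

**Example 1.** The projection $F\times B\to B$ is isotrivial. An isotrivial fibration need not be a product. Let $F$ have genus $2$, with hyperelliptic involution $\iota$, and let $B'$ have genus $3$ with a fixed-point-free involution $\tau$, so that $B=B'/\tau$ has genus $2$. The involution $(\iota,\tau)$ acts freely on $F\times B'$, and the quotient $S=(F\times B')/(\iota,\tau)$ maps to $B$ by a submersion with every fibre isomorphic to $F$. Since $\iota$ acts as $-1$ on $H^1(F;\mathbb R)$, the invariant part of $H^1(F\times B';\mathbb R)$ is $H^1(B;\mathbb R)$, so the first Betti number of $S$ is $4$. That of $F\times B$ is $8$, so $S$ is not $F\times B$.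

**Definition 2 (signature).** The signature $\sigma(S)$ of a compact complex surface is the signature of the intersection form on $H^2(S,\mathbb R)$.

We compute it with two textbook formulas, Hirzebruch's signature theorem and Noether's formula:
$$\sigma(S)=\tfrac13\bigl(K_S^2-2e(S)\bigr),\qquad \chi(\mathcal O_S)=\tfrac1{12}\bigl(K_S^2+e(S)\bigr). \tag{1}$$
If $p\colon Y\to S$ is étale of degree $d$, then $K_Y=p^*K_S$. Hence $K_Y^2=dK_S^2$ and $e(Y)=d\,e(S)$, and therefore
$$\sigma(Y)=d\,\sigma(S). \tag{2}$$

**Example 2.** On $F\times B$ with genera $g$ and $b$ we have $K^2=8(g-1)(b-1)$ and $e=4(g-1)(b-1)$, so $\sigma(F\times B)=0$. The quotient in Example 1 has an étale double cover that is a product, so by (2) its signature is $0$ as well.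

## Classes modulo 2, étale covers, and the class of the diagonal

For a connected manifold $Y$, we identify $H^1(Y;\mathbb F_2)$ with $\operatorname{Hom}(\pi_1(Y),\mathbb Z/2)$.

**Definition 3 (cover killing classes).** Let $u_1,\dots,u_r\in H^1(Y;\mathbb F_2)$ be linearly independent. The cover killing them is the connected étale cover $\mathrm{pr}\colon Y'\to Y$ corresponding to the kernel of $(u_1,\dots,u_r)\colon\pi_1(Y)\to(\mathbb Z/2)^r$.

The homomorphism is onto: if its image were a proper subspace, some nontrivial linear combination of the $u_i$ would vanish. So the cover has degree $2^r$ and group $(\mathbb Z/2)^r$. By construction $\mathrm{pr}^*u_i=0$. More precisely, $\mathrm{pr}^*u=0$ if and only if $u$ vanishes on the kernel, that is, if and only if $u$ lies in the span of the $u_i$. If $Z\subset Y$ is a connected submanifold, then $\mathrm{pr}^{-1}(Z)$ is connected if and only if the composition $\pi_1(Z)\to\pi_1(Y)\to(\mathbb Z/2)^r$ is onto. As just seen, this holds when the restrictions $u_i|_Z$ are linearly independent.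

From now on $C$ is a curve of genus $2$ and $V=H^1(C;\mathbb F_2)$. We fix a symplectic basis $a_1,b_1,a_2,b_2$ of $V$. Thus $a_1b_1=a_2b_2=\omega$, the generator of $H^2(C;\mathbb F_2)$, and the other products of two distinct basis elements vanish. All squares vanish, since squaring on $H^1$ is cup product with $w_1(C)=0$. For $x,y\in V$ we write $x\cdot y\in\mathbb F_2$ for the number with $xy=(x\cdot y)\,\omega$.

**Example 3.** Let $h\colon C'\to C$ be the cover killing $a_1,a_2$. It has degree $4$, so $2g(C')-2=4\cdot2$ and $g(C')=5$. We have $h^*a_1=h^*a_2=0$. Also $h^*\omega=0$, because $h$ acts on $H^2(\,\cdot\,;\mathbb F_2)$ as multiplication by its degree, which is even.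

Let $X=C\times C$, with diagonal $\Delta$. We write $\alpha\otimes\beta$ for $p_1^*\alpha\cup p_2^*\beta$. With $\mathbb F_2$ coefficients there are no signs: $(\alpha\otimes\beta)(\gamma\otimes\delta)=\alpha\gamma\otimes\beta\delta$. For a basis $x_1,\dots,x_4$ of $V$, let $x_1^*,\dots,x_4^*$ be the dual basis of $V$, defined by $x_i\cdot x_j^*=\delta_{ij}$.

**Lemma 1.** For every basis $x_1,\dots,x_4$ of $V$,
$$[\Delta]=\omega\otimes1+1\otimes\omega+t,\qquad t=\sum_{i=1}^4x_i\otimes x_i^*,\qquad\text{in }H^2(X;\mathbb F_2). \tag{3}$$

**Proof.** By Poincaré duality and Künneth, $[\Delta]$ is the unique class such that $\langle[\Delta]\cup(\alpha\otimes\beta),[X]\rangle=\langle\alpha\cup\beta,[C]\rangle$ for all homogeneous $\alpha,\beta$ of total degree $2$, because $\alpha\otimes\beta$ restricts to $\alpha\cup\beta$ on $\Delta\cong C$. We test the right side of (3). Against $1\otimes\omega$ only the term $\omega\otimes1$ contributes, and it gives $1=\langle\omega,[C]\rangle$. The test against $\omega\otimes1$ is symmetric. Against $e\otimes e'$ with $e,e'\in V$ only $t$ contributes, and it gives $\sum_i(x_i\cdot e)(x_i^*\cdot e')$.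 Since $e=\sum_i(x_i\cdot e)\,x_i^*$, this sum equals $e\cdot e'$, as required. $\blacksquare$

For the symplectic basis $(a_1,b_1,a_2,b_2)$ the dual basis is $(b_1,a_1,b_2,a_2)$, so
$$t=a_1\otimes b_1+b_1\otimes a_1+a_2\otimes b_2+b_2\otimes a_2. \tag{4}$$
This form is also Theorem 11.11 of Milnor–Stasheff, *Characteristic Classes*.

## Two-divisible curves and double covers

**Definition 4 (2-divisible, double cover).** A smooth curve $D$ (possibly disconnected) on a compact complex surface $X'$ is 2-divisible if there is a line bundle $M$ on $X'$ with $M^{\otimes2}\cong\mathcal O_{X'}(D)$. If $s$ is a section of $M^{\otimes 2}$ with divisor $D$, the double cover branched along $D$ defined by $M$ is $\pi\colon S\to X'$, where $S=\{w^2=s\}$ in the total space of $M$.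

**Example 4.** On a curve, a reduced divisor is 2-divisible exactly when its degree is even. On $X=C\times C$ the diagonal is not 2-divisible: $M^{\otimes2}\cong\mathcal O(\Delta)$ would give $2\,M\cdot(\{p\}\times C)=\Delta\cdot(\{p\}\times C)=1$.

**Lemma 2.** Let $D$ be a smooth curve on a compact connected complex surface $X'$. Then $D$ is 2-divisible if and only if $[D]=0$ in $H^2(X';\mathbb F_2)$.

**Proof.** The class $[D]$ is the reduction of $c_1(\mathcal O(D))$ modulo $2$. If $M^{\otimes2}\cong\mathcal O(D)$, then $c_1(\mathcal O(D))=2c_1(M)$ reduces to $0$. Conversely, let $[D]=0$. The exact sequence $H^2(X';\mathbb Z)\xrightarrow{\,2\,}H^2(X';\mathbb Z)\to H^2(X';\mathbb F_2)$ gives $c_1(\mathcal O(D))=2c$ with $c\in H^2(X';\mathbb Z)$. The exponential sequence contains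
$$\operatorname{Pic}(X')\xrightarrow{c_1}H^2(X';\mathbb Z)\to H^2(X',\mathcal O_{X'}).$$
Since $2c$ is a Chern class, its image in $H^2(X',\mathcal O_{X'})$ is $0$. This is a complex vector space, so the image of $c$ is $0$ too, and $c=c_1(N)$ for some $N\in\operatorname{Pic}(X')$. Now $\mathcal O(D)\otimes N^{-2}$ has Chern class $0$, so it lies in $\operatorname{Pic}^0(X')$, which is a quotient of the vector space $H^1(X',\mathcal O_{X'})$ and hence a divisible group. Write $\mathcal O(D)\otimes N^{-2}\cong P^{\otimes2}$ with $P\in\operatorname{Pic}^0(X')$. Then $M=N\otimes P$ works. $\blacksquare$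

**Lemma 3.** In the situation of Definition 4, $S$ is a smooth compact surface, and
$$K_S=\pi^*(K_{X'}+M),\quad K_S^2=2\bigl(K_{X'}^2+K_{X'}\cdot D+\tfrac14D^2\bigr),\quad e(S)=2e(X')-e(D),\quad \sigma(S)=2\sigma(X')-\tfrac12D^2. \tag{5}$$

**Proof.** Away from $D$ the map $\pi$ is a local isomorphism. Near a point of $D$ choose coordinates $(z,t)$ with $D=\{z=0\}$ and a trivialization of $M$ in which $s=z$. Then $S=\{w^2=z\}$ has coordinates $(w,t)$, so it is smooth. Since $dz\wedge dt=2w\,dw\wedge dt$, we get $K_S=\pi^*K_{X'}+R$ with $R=\{w=0\}$. As $w$ is a global section of $\pi^*M$ with divisor $R$, we have $\mathcal O(R)\cong\pi^*M$, which gives the first formula. The second follows from $(\pi^*L)^2=2L^2$ and $2M\equiv D$. For the third, $\pi$ is two-to-one off $D$ and one-to-one over $D$, so $e(S)-e(D)=2(e(X')-e(D))$. Finally insert these in (1), with $e(D)=-(K_{X'}\cdot D+D^2)$ from adjunction: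
$$3\sigma(S)=2K_{X'}^2+2K_{X'}\cdot D+\tfrac12D^2-4e(X')-2K_{X'}\cdot D-2D^2=6\sigma(X')-\tfrac32D^2.\qquad\blacksquare$$

**Lemma 4.** Let $f'\colon X'\to B$ be a smooth connected fibration with fibre genus $g'$, and let $D\subset X'$ be a smooth 2-divisible curve such that $f'|_D\colon D\to B$ is étale of degree $r\ge1$. Let $\pi\colon S\to X'$ be a double cover branched along $D$. Then $S$ is connected and $f=f'\circ\pi\colon S\to B$ is a smooth connected fibration. Its fibre over $p$ is the double cover of $f'^{-1}(p)$ branched exactly over the $r$ points of $D\cap f'^{-1}(p)$, and its fibre genus $g$ satisfies $2g-2=2(2g'-2)+r$.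

**Proof.** Away from the ramification $\pi$ is a local isomorphism, so $f$ is a submersion there. Since $f'|_D$ is étale, $D$ is transverse to the fibres of $f'$. So near a point of $D$ there are coordinates $(z,t)$ with $D=\{z=0\}$ and with $t$ pulled back from $B$ via $f'$. In the coordinates $(w,t)$ of $S=\{w^2=z\}$, the map $f$ is given by $t$, so it is a submersion. The fibre of $f$ over $p$ is $\{w^2=s\}$ over $F'=f'^{-1}(p)$, and by transversality $s|_{F'}$ has simple zeros exactly at the $r$ points of $D\cap F'$. This is a double cover of $F'$ branched exactly there. It is connected: otherwise its components would map isomorphically to the connected curve $F'$, and there would be no branch points, but $r\ge1$. The genus is given by Riemann–Hurwitz. Since $B$ and the fibres are connected, so is $S$. $\blacksquare$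

## Kodaira fibrations and the possible signatures

**Definition 5 (Kodaira fibration).** A Kodaira fibration is a smooth connected fibration $f_1\colon S\to B_1$ from a compact complex surface to a compact curve that is not isotrivial. Its base genus is $b_1=g(B_1)$, its fibre genus is $g=g(F)$ for any fibre $F$, and $S$ is called a Kodaira fibred surface.

**Example 5.** Take $h\colon C'\to C$ as in Example 3, put $X'=C'\times C'$ and
$$D=(h\times h)^{-1}(\Delta)=\{(x,y)\;:\;h(x)=h(y)\}.$$
Apply $(h\times h)^*$ to (3), with $t$ as in (4). Both $\omega\otimes1$ and $1\otimes\omega$ die since $h^*\omega=0$, and every term of $t$ has a factor $a_1$ or $a_2$, so it dies too. Hence $[D]=0$ modulo $2$, and $D$ is 2-divisible by Lemma 2. The first projection $D\to C'$ is the base change of the étale map $h$, so it is étale of degree $4$. Lemma 4, with $g'=5$ and $r=4$, gives a smooth connected fibration $S\to C'$ with fibre genus $11$.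

It is not isotrivial. The fibre $S_x$ over $x$ is a double cover of $C'$ branched exactly over the four points of $h^{-1}(h(x))$. Composing with $h$ gives a nonconstant map $S_x\to C$ whose only critical value is $h(x)$. If all $S_x$ were biholomorphic to one curve $F$, then for every $p\in C$ there would be a nonconstant map $F\to C$ with $p$ as its only critical value, hence infinitely many nonconstant maps $F\to C$. De Franchis' theorem says that there are only finitely many, since $g(C)\ge2$. So this is a Kodaira fibration with base genus $5$ and fibre genus $11$. As $\Delta^2=2-2\cdot 2=-2$ and $h\times h$ has degree $16$, we have $D^2=-32$, and by (5) $\sigma(S)=2\cdot0+16=16$.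

We quote the following facts. For every Kodaira fibration, $b_1\ge2$ and $g\ge3$; the surface $S$ is minimal and of general type, hence algebraic; and $\sigma(S)>0$. Moreover $4\mid\sigma(S)$ (Meyer, for real surface bundles over real surfaces). For complex surfaces the divisibility can be seen directly. By (1),
$$\sigma(S)=4\chi(\mathcal O_S)-e(S),\qquad e(S)=(2-2g)(2-2b_1)=4(g-1)(b_1-1), \tag{6}$$
and both terms of $\sigma(S)$ are divisible by $4$. Finally, if $S$ is spin, that is, if $K_S$ is 2-divisible in $\operatorname{Pic}(S)$, then $16\mid\sigma(S)$ by Rokhlin's theorem.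

So the possible signatures are among $4,8,12,16,\dots$, and $16$ occurs. The problem, which comes from Francesco Polizzi and Pietro Sabatino, "Extra-special quotients of surface braid groups and double Kodaira fibrations with small signature", arXiv:2102.04963 (2021), is this: **is there a Kodaira fibred surface with $\sigma(S)\le12$, that is, with $\sigma(S)\in\{4,8,12\}$?** The answer is yes, for each of the three values.

**Theorem 1.** Let $C$ be any smooth compact complex curve of genus $2$. There is a smooth connected compact complex surface $S$ and a finite map $S\to C\times C$ of degree $8$ such that both compositions $f_1,f_2\colon S\to C$ with the projections are Kodaira fibrations. They have base genus $2$ and fibre genus $11$. Moreover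
$$K_S^2=92,\qquad e(S)=40,\qquad\chi(\mathcal O_S)=11,\qquad\sigma(S)=4.$$

**Theorem 2.** A positive integer $s$ is the signature of a Kodaira fibred surface if and only if $4\mid s$. Every $s=4n$ with $n\ge1$ is realized by a Kodaira fibration with fibre genus $11$ and base genus $n+1$.

## Covers of small degree, and why product covers stop at 16

Let us try to make Example 5 smaller. Let $\mathrm{pr}\colon X'\to X=C\times C$ be any connected étale cover, of degree $m$, such that $D=\mathrm{pr}^{-1}(\Delta)$ is 2-divisible, and let $S\to X'$ be a double cover branched along $D$. By (2), $\sigma(X')=m\,\sigma(X)=0$, and $D^2=m\Delta^2=-2m$. So (5) gives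
$$\sigma(S)=m. \tag{7}$$
The signature is the degree of the étale cover. We look for a cover of small degree on which the class (3) dies.

**Odd degree is impossible.** If $m$ is odd, then $\mathrm{pr}_*\mathrm{pr}^*=m$ is the identity on $H^2(X;\mathbb F_2)$, so $\mathrm{pr}^*$ is injective. But $[\Delta]\neq0$ by (3). In particular $m=1$ and $m=3$ fail.

**Covers of each factor separately.** The first thing to try is to vary Example 5: choose subspaces $A,B\subset V$, kill $A$ on the first factor and $B$ on the second, and take the product $C_A\times C_B\to C\times C$, of degree $2^{\dim A+\dim B}$. The pullbacks to $C_A$ and $C_B$ have kernels exactly $A$ and $B$ on $V$. So the $H^1\otimes H^1$ component of the pullback of $[\Delta]$ is the image of $t$ under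
$$V\otimes V\to(V/A)\otimes(V/B)\hookrightarrow H^1(C_A;\mathbb F_2)\otimes H^1(C_B;\mathbb F_2).$$
Choose a basis $x_1,\dots,x_4$ of $V$ whose first $r=\dim A$ members span $A$. The image of $t$ in $(V/A)\otimes(V/B)$ is $\sum_{i>r}\bar x_i\otimes\overline{x_i^*}$ with the $\bar x_i$, $i>r$, independent. It vanishes exactly when $x_i^*\in B$ for all $i>r$. This forces $\dim B\ge4-\dim A$, so the degree is at least $2^4=16$. Example 5, with $A=B=\langle a_1,a_2\rangle$, reaches this bound. This is the exact point at which the approach stops: product covers of this kind cannot give less than $16$, because $t$ has rank $4$ and each killed class, living on one factor, removes at most one from the rank.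

**Degree 2.** Now use classes that live on both factors. A connected étale double cover $\mathrm{pr}$ corresponds to one nonzero $u\in H^1(X;\mathbb F_2)$, and by the Gysin sequence of a double cover,
$$H^1(X;\mathbb F_2)\xrightarrow{\ \cup u\ }H^2(X;\mathbb F_2)\xrightarrow{\ \mathrm{pr}^*\ }H^2(X';\mathbb F_2)$$
is exact. So we would need $[\Delta]=u\cup v$. Write $u=u'\otimes1+1\otimes u''$ and $v=v'\otimes1+1\otimes v''$. Then
$$u\cup v=u'v'\otimes1+1\otimes u''v''+u'\otimes v''+v'\otimes u''. \tag{8}$$
The part in $V\otimes V$ has rank at most $2$, while $t$ has rank $4$. So $m=2$ fails as well.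

The smallest degree left is $m=4$. Formula (8) also suggests how to reach it: one product $u\cup v$ has rank up to $2$ in $V\otimes V$, so two products can account for the rank $4$ of $t$. If $[\Delta]=u_1u_2+u_3u_4$, then the cover of degree $4$ that kills $u_1$ and $u_3$ kills $[\Delta]$.

## Writing the diagonal as a sum of two products

The purpose of this section is to find $u_1,\dots,u_4\in H^1(X;\mathbb F_2)$ with $[\Delta]=u_1u_2+u_3u_4$. Take any basis $x_1,\dots,x_4$ of $V$ and put
$$\begin{aligned}u_1&=x_1\otimes1+1\otimes x_2^*,&u_2&=x_2\otimes1+1\otimes x_1^*,\\u_3&=x_3\otimes1+1\otimes x_4^*,&u_4&=x_4\otimes1+1\otimes x_3^*.\end{aligned}$$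
By (8), $u_1u_2=x_1x_2\otimes1+1\otimes x_2^*x_1^*+x_1\otimes x_1^*+x_2\otimes x_2^*$, and similarly for $u_3u_4$. Adding,
$$u_1u_2+u_3u_4=(x_1\cdot x_2+x_3\cdot x_4)\,\omega\otimes1+(x_1^*\cdot x_2^*+x_3^*\cdot x_4^*)\,1\otimes\omega+t. \tag{9}$$
So the part in $V\otimes V$ is right for every basis, and (3) leaves two conditions:
$$x_1\cdot x_2+x_3\cdot x_4=1,\qquad x_1^*\cdot x_2^*+x_3^*\cdot x_4^*=1. \tag{10}$$

The obvious basis fails. For $(x_i)=(a_1,b_1,a_2,b_2)$ and $(x_i^*)=(b_1,a_1,b_2,a_2)$, both sums in (10) are $1+1=0$, and (9) equals $t$ instead of $[\Delta]$. The first condition says that exactly one of the pairs $(x_1,x_2)$, $(x_3,x_4)$ has product $1$. So keep $x_1=a_1$, $x_2=b_1$, and change the second pair so that its product becomes $0$: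
$$(x_1,x_2,x_3,x_4)=(a_1,\;b_1,\;a_1+a_2,\;b_1+b_2),\qquad x_3\cdot x_4=1+1=0.$$
This is still a basis. Its dual basis is
$$(x_1^*,x_2^*,x_3^*,x_4^*)=(b_1+b_2,\;a_1+a_2,\;b_2,\;a_2).$$
Indeed $a_1$ pairs with these four elements to give $1,0,0,0$; $b_1$ gives $0,1,0,0$; $a_1+a_2$ gives $1+1=0$, then $0,1,0$; and $b_1+b_2$ gives $0$, then $1+1=0$, then $0,1$. Now $x_1\cdot x_2+x_3\cdot x_4=1+0=1$, and $x_1^*\cdot x_2^*+x_3^*\cdot x_4^*=(1+1)+1=1$. Both conditions in (10) hold. The classes are
$$\begin{aligned}u_1&=a_1\otimes1+1\otimes(a_1+a_2),&u_2&=b_1\otimes1+1\otimes(b_1+b_2),\\u_3&=(a_1+a_2)\otimes1+1\otimes a_2,&u_4&=(b_1+b_2)\otimes1+1\otimes b_2,\end{aligned} \tag{11}$$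
and we have proved
$$[\Delta]=u_1\cup u_2+u_3\cup u_4\quad\text{in }H^2(X;\mathbb F_2). \tag{12}$$

As a check, expand directly from (11), using $(a_1+a_2)(b_1+b_2)=2\omega=0$:
$$u_1u_2=\omega\otimes1+a_1\otimes b_1+a_1\otimes b_2+b_1\otimes a_1+b_1\otimes a_2,$$
$$u_3u_4=1\otimes\omega+a_1\otimes b_2+a_2\otimes b_2+b_1\otimes a_2+b_2\otimes a_2.$$
In the sum, $a_1\otimes b_2$ and $b_1\otimes a_2$ each occur twice and cancel. What remains is $\omega\otimes1+1\otimes\omega$ plus the tensor (4).

## The degree 8 cover of $C\times C$: proof of Theorem 1

**Step 1: the étale cover, with connected fibres in both directions.** Let $\mathrm{pr}\colon X'\to X$ be the cover killing $u_1$ and $u_3$, and let $f_j'\colon X'\to X\to C$ be its composition with the $j$-th projection. We want each $f_j'$ to be a smooth connected fibration over $C$ itself. The restriction of $(u_1,u_3)$ to $C\times\{p\}$ is $(a_1,a_1+a_2)$, and its restriction to $\{p\}\times C$ is $(a_1+a_2,a_2)$. In both cases the two classes are linearly independent. Hence $u_1,u_3$ are independent, $\mathrm{pr}$ has degree $4$, and the preimages of $C\times\{p\}$ and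 of $\{p\}\times C$ are connected. These preimages are the fibres of $f_2'$ and $f_1'$. Each is a connected étale $(\mathbb Z/2)^2$-cover $F'$ of $C$, so $2g(F')-2=4\cdot2$ and $g(F')=5$. Since $\mathrm{pr}$ is étale and the projections of $X$ are submersions, $f_1'$ and $f_2'$ are submersions. As a finite étale cover of a projective surface, $X'$ is a smooth projective surface, and it is connected.

**Step 2: the branch curve meets all fibres transversely.** Let $D=\mathrm{pr}^{-1}(\Delta)$. It is a smooth curve, étale of degree $4$ over $\Delta$. Each projection $X\to C$ restricts to an isomorphism $\Delta\to C$. Hence both $f_1'|_D$ and $f_2'|_D$ are étale of degree $4$ onto $C$.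

**Step 3: the branch curve is 2-divisible.** Since $\mathcal O_{X'}(D)=\mathrm{pr}^*\mathcal O_X(\Delta)$ and $\mathrm{pr}^*u_1=\mathrm{pr}^*u_3=0$, (12) gives
$$[D]=\mathrm{pr}^*[\Delta]=\mathrm{pr}^*u_1\cup\mathrm{pr}^*u_2+\mathrm{pr}^*u_3\cup\mathrm{pr}^*u_4=0\quad\text{in }H^2(X';\mathbb F_2).$$
By Lemma 2 there is a line bundle $M$ on $X'$ with $M^{\otimes2}\cong\mathcal O_{X'}(D)$.

**Step 4: the surface and its two fibrations.** Let $\pi\colon S\to X'$ be the double cover branched along $D$ defined by $M$, and let $f_j=f_j'\circ\pi\colon S\to C$. By Lemma 3, $S$ is a smooth compact surface. The map $\mathrm{pr}\circ\pi\colon S\to C\times C$ is finite of degree $2\cdot4=8$. Steps 1–3 allow us to apply Lemma 4 to $f_1'$ and to $f_2'$, with $g'=5$ and $r=4$. So $S$ is connected, and $f_1,f_2$ are smooth connected fibrations over $C$, of base genus $2$. Their fibre genus satisfies $2g-2=2\cdot8+4=20$, so $g=11$.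

**Step 5: the invariants.** On $X=C\times C$ we have $K_X^2=8$, $e(X)=4$, $\Delta^2=-2$ and $K_X\cdot\Delta=2+2=4$. Since $\mathrm{pr}$ is étale of degree $4$,
$$K_{X'}^2=32,\quad e(X')=16,\quad D^2=-8,\quad K_{X'}\cdot D=16,\quad e(D)=4\cdot(-2)=-8.$$
By (5),
$$K_S^2=2(32+16-2)=92,\qquad e(S)=2\cdot16+8=40,$$
and the second agrees with $e(S)=(2-2\cdot11)(2-2\cdot2)=40$. By (1),
$$\sigma(S)=\tfrac13(92-80)=4,\qquad\chi(\mathcal O_S)=\tfrac1{12}(92+40)=11,$$
and the first agrees with (7).

**Step 6: the fibrations are not isotrivial.** It remains to exclude that all fibres of $f_j$ are biholomorphic to a fixed curve $F$ of genus $11$. Suppose they are. By the Fischer–Grauert theorem, $f_j$ is a locally trivial holomorphic fibre bundle with fibre $F$. Over the overlap of two trivializing open sets, the change of trivialization is a continuous map to $\operatorname{Aut}(F)$. This group is finite, since $g(F)\ge2$, hence discrete, so the map is locally constant. The bundle is therefore determined by a homomorphism $\rho\colon\pi_1(C)\to\operatorname{Aut}(F)$. Let $B'\to C$ be the étale cover corresponding to $\ker\rho$, of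 finite degree $d$. Over it $\rho$ becomes trivial, so $S\times_CB'\cong F\times B'$, which has signature $0$ by Example 2. But $S\times_CB'\to S$ is étale of degree $d$, so by (2) its signature is $4d\ne0$, a contradiction. Hence $f_1$ and $f_2$ are Kodaira fibrations. $\blacksquare$

The argument of Example 5 gives a second proof of Step 6. The fibre of $f_j$ over $p$ is a double cover of $F'$ branched exactly over $D\cap F'$. The étale map $F'\to C$ sends these four points to $p$, since they lie over $(p,p)$. So the fibre over $p$ has a map of degree $8$ to $C$ whose only critical value is $p$. If all fibres were one curve $F$, there would be infinitely many nonconstant maps $F\to C$, contrary to de Franchis' theorem.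

## Base change and all multiples of 4: proof of Theorem 2

**Step 1: necessity.** If $S$ is a Kodaira fibred surface, then $\sigma(S)>0$ by the quoted facts, and $4\mid\sigma(S)$ by Meyer's theorem, or by (6).

**Step 2: sufficiency.** We multiply the signature by $n$ while keeping the fibres. Let $f_1\colon S\to C$ be as in Theorem 1 and let $n\ge1$. Since $H_1(C;\mathbb Z)\cong\mathbb Z^4$ maps onto $\mathbb Z/n$, there is a connected cyclic étale cover $B_n\to C$ of degree $n$. Then $2g(B_n)-2=2n$, so $g(B_n)=n+1$. Put $S_n=S\times_CB_n$.

The projection $S_n\to B_n$ is a base change of the submersion $f_1$, so it is a submersion. Its fibres are the fibres of $f_1$, which are connected of genus $11$, and its base is connected. Hence $S_n$ is a smooth connected compact surface. The fibres are not all biholomorphic, because $B_n\to C$ is onto and the fibres of $f_1$ are not all biholomorphic. So $S_n\to B_n$ is a Kodaira fibration with fibre genus $11$ and base genus $n+1$. Finally $S_n\to S$ is étale of degree $n$, so $\sigma(S_n)=n\,\sigma(S)=4n$ by (2). $\blacksquare$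

Taking $n=1,2,3$ gives signatures $4$, $8$ and $12$, which answers the question.

## The Hodge bundle and the spin condition

The surface of Theorem 1 attains at the same time the minimal signature $4$ and the minimal base genus $2$, for both of its fibrations, and it exists over every curve $C$ of genus $2$.

For a Kodaira fibration $f\colon S\to B$ with fibre genus $g$ and base genus $b$, the bundle $f_*\omega_{S/B}$ has rank $g$ and is dual to $R^1f_*\mathcal O_S$. By the Leray spectral sequence and Riemann–Roch on $B$,
$$\chi(\mathcal O_S)=\chi(\mathcal O_B)-\chi(R^1f_*\mathcal O_S)=(1-b)-\bigl(-\deg f_*\omega_{S/B}+g(1-b)\bigr),$$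
so $\deg f_*\omega_{S/B}=\chi(\mathcal O_S)-(g-1)(b-1)$. Comparing with (6), $\sigma(S)=4\deg f_*\omega_{S/B}$. For $S$ as in Theorem 1 and either fibration, the degree is $11-10=1$. This is the smallest possible value, because $\sigma>0$.

By Rokhlin's theorem, the surfaces $S_n$ with $4\nmid n$ are not spin, since their signature $4n$ is not divisible by $16$.
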